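# Two colors versus diagonal non-recursiveness: why $\mathsf{RCOLOR}_2$ does not imply $\mathsf{DNR}$

## 1. A guess carried over from three colors

Our first guess is that a certain Ramsey-type principle about 2-colorable graphs, $\mathsf{RCOLOR}_2$, is strong enough to produce diagonally non-recursive functions. Here is where the guess comes from.

Take an infinite graph each of whose finite pieces can be colored with $k$ colors. Instead of asking for a coloring of the whole graph, ask only for an infinite set of vertices that could consistently all get the same color.

**Definition (local colorability, homogeneity).** A graph $G=(V,E)$ is *locally $k$-colorable* if every finite subset of $V$ induces a $k$-colorable subgraph. A set $H\subseteq V$ is *$k$-homogeneous* for $G$ if every finite $V_0\subseteq V$ induces a subgraph that is $k$-colorable by a coloring that gives every $v\in V_0\cap H$ the same color.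

For example, let $G$ be the path $0-1-2-3-\cdots$ and $k=2$. The even numbers form a 2-homogeneous set. The set $\{0,3\}$ is not 2-homogeneous: take $V_0=\{0,1,2,3\}$. Note that $V_0=\{0,3\}$ alone would not show this; the definition quantifies over all finite $V_0$, including those containing vertices outside $H$.

**Definition (the two principles).** $\mathsf{RCOLOR}_k$ says: for every infinite, locally $k$-colorable graph $G=(V,E)$ there is an infinite set $H\subseteq V$ that is $k$-homogeneous for $G$. $\mathsf{DNR}$ says: for every set $X$ there is a function $f\colon\mathbb N\to\mathbb N$ that is diagonally non-recursive relative to $X$, i.e. $f(e)\ne\Phi^X_e(e)$ for every $e$ such that $\Phi_e^X(e)$ is defined.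

We work over $\mathsf{RCA}_0$, the usual base system of second-order arithmetic: discrete ordered semiring axioms, $\Delta^0_1$ comprehension, $\Sigma^0_1$ induction. The problem, from Laurent Bienvenu, Ludovic Patey, Paul Shafer, "On the logical strengths of partial solutions to mathematical problems" (arXiv:1411.5874, 2014), is whether
$$\mathsf{RCA}_0\vdash\mathsf{RCOLOR}_2\rightarrow\mathsf{DNR}.\tag{1}$$

Bienvenu, Patey and Shafer (the paper with the same title, Trans. London Math. Soc. 2017) prove $\mathsf{RCA}_0\vdash\mathsf{RCOLOR}_k\leftrightarrow\mathsf{RWKL}$ for $k\ge 3$, where $\mathsf{RWKL}$ is a principle whose definition we shall not need, and Flood ("Reverse mathematics and a Ramsey-type König's lemma", J. Symb. Logic 2012) proves $\mathsf{RCA}_0\vdash\mathsf{RWKL}\to\mathsf{DNR}$. So for every $k\ge3$ the implication corresponding to (1) holds, and "yes" is a natural guess for $k=2$. We use neither of these theorems below. Let us fix the vocabulary and test the guess.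

## 2. $\omega$-models, weak sets, and the parity of walks

**$\omega$-models.** An $\omega$-model has the true natural numbers as its first-order part and a family $\mathcal M$ of subsets of $\omega$ as its sets. It satisfies $\mathsf{RCA}_0$ exactly when $\mathcal M$ is a *Turing ideal*: nonempty, closed under $\oplus$, and closed downward under $\le_T$. By soundness, (1) fails as soon as some Turing ideal satisfies $\mathsf{RCOLOR}_2$ and not $\mathsf{DNR}$.

**Definition (DNC, weak).** A *DNC function* is a total $f$ with $f(e)\ne\Phi_e(e)$ whenever $\Phi_e(e)\downarrow$; there is no oracle here. A set $Z\subseteq\omega$ is *weak* if no DNC function is computable from $Z$.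

The empty set is weak: if $f=\Phi_e$ is total, then $f(e)=\Phi_e(e)$. The halting problem is not weak: it computes the function equal to $\Phi_e(e)+1$ when $\Phi_e(e)\downarrow$ and $0$ otherwise. We use weakness in the following form: *if $Z$ is weak and $g\le_TZ$ is total, then $g(e)=\Phi_e(e)\downarrow$ for some $e$.* A Turing ideal consisting of weak sets contains no DNC function, so it falsifies $\mathsf{DNR}$ at $X=\emptyset$.

**Conventions.** In a computation $\Gamma^{Z\oplus L}(e)$ the *use* $u$ is such that the computation is unchanged if $L$ is replaced by any $L'$ with $L'\cap[0,u]=L\cap[0,u]$. Finite sets are identified with canonical codes. Two textbook facts are used constantly: the range of a strictly increasing $Z$-computable sequence is $Z$-computable, and every infinite $Z$-c.e. set has an infinite $Z$-computable subset.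

**Definition (parity relations).** In a graph, write $x\sim y$ if there is a walk of even length from $x$ to $y$ (length $0$ counts as even), $x\mathrel\#y$ if there is a walk of odd length, and $x\approx y$ if $x,y$ lie in the same connected component. Given equivalence relations ${\sim}\subseteq{\approx}$, a set $H$ is *coherent* if for $x,y\in H$, $x\approx y$ implies $x\sim y$.

In the graph with just the edges $01$ and $23$, the sets $\{0,2\}$ and $\{0,3\}$ are both coherent, and $\{0,1\}$ is not.

Composing walks shows that $\sim$ and $\approx$ are equivalence relations, that $\#$ is symmetric, and that
$$x\mathrel\#y\mathrel\#z\ \Longrightarrow\ x\sim z.\tag{2}$$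
If $G\le_TZ$, then $\sim$, $\#$, $\approx$ are $\Sigma^0_1(Z)$: search for the walk. If $G$ is locally 2-colorable, then $x\sim y$ and $x\mathrel\#y$ never both hold, since otherwise a finite induced subgraph would contain an odd closed walk. In particular $x\mathrel\#x$ never holds, and $x\approx y$ means that exactly one of $x\sim y$, $x\mathrel\# y$ holds.

**Lemma 1.** *Let $G$ be locally 2-colorable. For $H\subseteq V$ the following are equivalent: $H$ is 2-homogeneous; no $x,y\in H$ satisfy $x\mathrel\#y$; $H$ is coherent.*

*Proof.* The last two are equivalent by the preceding sentence. If $x\mathrel\#y$ with $x,y\in H$, let $V_0$ be the vertex set of an odd walk from $x$ to $y$; any 2-coloring of $G[V_0]$ alternates along the walk, so it gives $x$ and $y$ different colors, and $H$ is not 2-homogeneous. Conversely, suppose there is no such pair, and let $V_0\subseteq V$ be finite. Take a 2-coloring of $G[V_0]$. In each component $K$ of $G[V_0]$ that meets $H$ choose $h\in K\cap H$ and swap the two colors on $K$, if necessary, so that $h$ gets color $0$. Any other $h'\in K\cap H$ is joined to $h$ by a path in $G[V_0]$. Its length is even, since otherwise $h\mathrel\#h'$. So $h'$ also gets color $0$. $\square$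

## 3. Finite components of unbounded size: where the guess can be tested

Let $G$ be computable, infinite and locally 2-colorable. If $G$ has a computable infinite 2-homogeneous set, then $G$ is useless for producing DNC functions. The easiest graphs are all of this kind.

If there are no edges, take $H=V$. If every component has exactly two vertices, then we find the neighbor of each vertex by search, and the set of smaller endpoints of edges is computable and coherent.

Suppose all components have size at most $N$. Let $m$ be greatest such that for every $k$ there are $m$ distinct pairwise $\approx$ vertices all exceeding $k$; then $1\le m\le N$. Fix $k_0$ such that no $m+1$ distinct vertices above $k_0$ are pairwise $\approx$. Search for sets $P_0,P_1,\dots$ of $m$ pairwise $\approx$ vertices with $\min P_0>k_0$ and $\min P_{i+1}>\max P_i$. If $\min P_i\approx\min P_j$ with $i\neq j$, then $P_i\cup P_j$ would be $2m>m$ pairwise $\approx$ vertices above $k_0$, which is impossible. So $\{\min P_i:i\in\omega\}$ is infinite, computable, and meets each component at most once, hence is coherent.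

An infinite component also gives a computable solution; this is the first half of the next lemma. The second half is where two colors differ from three. With three colors, "$x,y$ must differ" and "$y,z$ must differ" say nothing about $x,z$. With two colors they force $x,z$ to agree; this is (2).

**Lemma 2.** *Let $G=(V,E)\le_TZ$ be infinite and locally 2-colorable, with no infinite $Z$-computable 2-homogeneous set. Then:*

* *(P1) every $\approx$-class is finite;*
* *(P2) every infinite $Z$-computable $X\subseteq V$ contains distinct $x,y$ with $x\sim y$.*

*Proof.* (P1) If the component of $v$ is infinite, then one of the $Z$-c.e. sets $\{x:x\sim v\}$, $\{x:x\mathrel\#v\}$ is infinite. Its elements are pairwise $\sim$, in the second case by (2). An infinite $Z$-computable subset of it is coherent, hence 2-homogeneous by Lemma 1, a contradiction.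

(P2) For every $m$ the infinite $Z$-computable set $X\setminus[0,m]$ is not 2-homogeneous, so by Lemma 1 it contains a pair $a\mathrel\#b$. Searching, we choose $Z$-computably pairs $a_k\mathrel\#b_k$ in $X$ with $\min\{a_{k+1},b_{k+1}\}>\max\{a_k,b_k\}$. The set $\{b_k:k\in\omega\}$ is infinite and $Z$-computable, so it too is not 2-homogeneous, and there are $k\ne l$ with $b_k\mathrel\#b_l$. Then $a_k\mathrel\#b_k\mathrel\#b_l$, so $a_k\sim b_l$ by (2), and $a_k\ne b_l$ because the pairs are disjoint. $\square$

So the guess must be tested on graphs with finite components of unbounded size. Such graphs without computable solutions do exist.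

**Example 1.** *There is a computable forest on $\omega$ with no infinite computable 2-homogeneous set.* Begin with no edges. At stage $s$, look for the least $e\le s$ such that $e$ has not acted and $W_{e,s}$ contains $x,y$ in different current components, neither of which contains a number $\le e$. If there is such an $e$, choose fresh isolated vertices $a,b$, larger than $s$ and than every number used so far, including $x,y$ and the other vertices of their current components, and add the path $x-a-b-y$. Then $x\mathrel\#y$, and we say that $e$ has acted. The graph is a forest at every stage. It is computable, because an edge added at stage $s$ contains a vertex larger than $s$, so stages $s<\max\{p,q\}$ decide whether $pq$ is an edge. The component of a number $v$ changes only when $v$ is used as a fresh vertex (at most once) or when some $e$ smaller than the least element of that component acts; so $e<v$, and there are finitely many changes. Hence all components are finite. If $W_e$ is infinite, it has two elements $x,y$ in different final components containing no number $\le e$. The same holds of their components at all stages, so if $e$ had not acted, it would be eligible from some stage on; since each smaller index acts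 at most once, $e$ would eventually act. So $e$ acts, and $W_e$ is not coherent.

The guess has passed: two colors are not trivial. The next test is whether the joining in Example 1 can be turned into a coding.

## 4. Coding by joining, and blocks

To make every infinite homogeneous $H$ compute a DNC function, here is a sensible plan. Let $f_H(e)$ be the (code of the) set of the first $e+2$ elements of $H$. Build a computable graph $G$ such that, whenever $\Phi_e(e)\downarrow=E$ for a set $E$ of $e+2$ vertices, $E$ contains a pair $x\mathrel\#y$. Then $E$ is not contained in a homogeneous set, so $f_H(e)\ne\Phi_e(e)$.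

When $\Phi_e(e)$ converges to $E$, we may join two elements of $E$ by a fresh path of odd length. This is possible if two elements of $E$ lie in different components at that stage, and it is unnecessary if two of them are already related by $\#$. It is impossible in exactly one situation: *the elements of $E$ are already pairwise $\sim$*.

**Definition (block).** A *block* is a finite set $B\subseteq V$, possibly empty, whose elements are pairwise $\sim$.

In the path $0-1-2-\cdots$ the set $\{1,3,7\}$ is a block. In the graph with edges $01$, $23$ the set $\{0,2\}$ is coherent but not a block. Subsets of blocks are blocks. If $B,B'$ are blocks and $b\sim b'$ for some $b\in B$, $b'\in B'$, then $B\cup B'$ is a block, by transitivity. "$B$ is a block" is $\Sigma^0_1(Z)$ if $\sim$ is. Coherence of a finite set, by contrast, says that certain odd walks do *not* exist.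

The bad situation cannot be avoided by any clever choice of graph: *for no computable, infinite, locally 2-colorable $G$ is $f_H$ a DNC function for every infinite homogeneous $H$.* If $G$ has a computable infinite homogeneous $H$, then $f_H$ is computable, so not DNC. Otherwise (P1) and (P2) hold with $Z=\emptyset$. Then every infinite computable $X\subseteq V$ contains a block of size $2^n$, for each $n$. For $n=0$ take a singleton. Given the claim for $n$, compute blocks $P_0,P_1,\dots\subseteq X$ of size $2^n$ with $\min P_{k+1}>\max P_k$; by (P2) there are $k\ne l$ with $\min P_k\sim\min P_l$, and $P_k\cup P_l$ is a block of size $2^{n+1}$. So a search computes a total function $h$ such that $h(e)$ is a block of size $e+2$. Let $e$ be an index of $h$, so $h(e)=\Phi_e(e)$. All components are finite, so there are infinitely many components consisting of numbers greater than $\max h(e)$. Let $H$ consist of $h(e)$ together with the least element of each such component. Then $H$ is infinite and coherent, its first $e+2$ elements form the set $h(e)$, and $f_H(e)=h(e)=\Phi_e(e)$.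

This kills one procedure for reading a DNC function from $H$, and it suggests that the answer to (1) is no: blocks can be found by search, and once found they are safe to put into $H$. To prove "no" we must defeat all procedures $\Gamma$ with one $H$.

**Theorem A.** *If $Z$ is weak and $G=(V,E)\le_TZ$ is an infinite locally 2-colorable graph, then there is an infinite 2-homogeneous $H$ for $G$ with $Z\oplus H$ weak.*

**Theorem B.** *There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RCOLOR}_2+\neg\mathsf{DNR}$. Hence $\mathsf{RCA}_0\nvdash\mathsf{RCOLOR}_2\to\mathsf{DNR}$.*

The graph enters the proof only through (P1), (P2) and the relations $\sim$, $\approx$, so we isolate the following statement.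

**Proposition 3.** *Let $Z$ be weak, let $V\subseteq\omega$ be infinite and $Z$-computable, and let ${\sim}\subseteq{\approx}$ be equivalence relations on $V$, with $\sim$ being $\Sigma^0_1(Z)$. Assume:*

* *(P1) every $\approx$-class is finite;*
* *(P2) every infinite $Z$-computable $X\subseteq V$ contains distinct $x,y$ with $x\sim y$.*

*Then there is an infinite coherent $H\subseteq V$ such that $Z\oplus H$ is weak.*

**Proof of Theorem A from Proposition 3.** If there is an infinite 2-homogeneous $H\le_TZ$, then $Z\oplus H\equiv_TZ$ is weak. If not, Lemma 2 gives (P1) and (P2). The set $V$ is $Z$-computable, ${\sim}\subseteq{\approx}$ are equivalence relations, and $\sim$ is $\Sigma^0_1(Z)$. Proposition 3 gives an infinite coherent $H$ with $Z\oplus H$ weak, and $H$ is 2-homogeneous by Lemma 1. $\square$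

## 5. Finite parts and reservoirs: how the negative case breaks

From here to the end of Section 7 we are in the situation of Proposition 3. The natural construction keeps a pair $(F,X)$: a finite coherent $F$, the part of $H$ already chosen, and an infinite $Z$-computable reservoir $X\subseteq V$, from which all later elements come, no element of which is $\approx$ an element of $F$. For each functional $\Gamma$ we want to ensure that $\Gamma^{Z\oplus H}$ is not DNC.

One could search, for each $e$, for a finite $E\subseteq X$ with $\Gamma^{Z\oplus(F\cup E)}(e)\downarrow$. If all searches succeed, weakness of $Z$ provides an $e$ with $\Gamma^{Z\oplus(F\cup E)}(e)=\Phi_e(e)$. But $E$ may be incoherent. For the graph relations, consider the $\Gamma$ that halts, with output $0$, when it sees $x,y$ in its oracle with $x\mathrel\#y$. Every convergence found by the search comes from an $E$ we cannot use.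

So search only through blocks $B\subseteq X$. If the search succeeds for every $e$, all is well: we get a block $B$ with $\Gamma^{Z\oplus(F\cup B)}(e)=\Phi_e(e)$, the set $F\cup B$ is coherent, and we delete from $X$ the finitely many elements below the use or $\approx$-related to $B$. If it fails, then for some $e$
$$\Gamma^{Z\oplus(F\cup B)}(e)\uparrow\quad\text{for every block }B\subseteq X.\tag{3}$$
We would like to conclude that $\Gamma^{Z\oplus H}(e)\uparrow$. This is the point where the argument stops: $H\setminus F$ is not a block. By (P1) it must meet infinitely many $\approx$-classes, and (3) says nothing about unions of blocks from different classes. For a minimal example, let $p\not\approx q$ and let $\Gamma^L(e)\downarrow$ iff $p,q\in L$. Then (3) holds with $F=\emptyset$ and $X=V$, since no block contains both. But after moving $p$ into $F$ the block $\{q\}$ gives convergence. We must either not choose $p$ or remove $q$ from the reservoir.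

In general, then, (3) has to be treated as a promise to be *renewed each time $F$ grows*, by shrinking the reservoir. We make the promise part of the condition. The question is whether it can always be renewed; (P2) is what makes it possible.

## 6. Amalgamating blocks and renewing the promise

From now on $U$ always denotes a $Z$-c.e. set of finite subsets of $V$, and $X,Y$ (with or without primes) always denote infinite $Z$-computable subsets of $V$.

**Definition (condition).** A *condition* is a triple $(F,X,U)$ where $F\subseteq V$ is finite and coherent, no element of $X$ is $\approx$ an element of $F$, and
$$F\cup B\notin U\quad\text{for every block }B\subseteq X\text{, including }B=\emptyset.\tag{4}$$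
$(F',X',U')$ *extends* $(F,X,U)$ if $F\subseteq F'\subseteq F\cup X$, $X'\subseteq X$ and $U'\supseteq U$.

Replacing $X$ by an infinite $Z$-computable subset preserves being a condition. For example, for the graph relations let $U=\{L:x\mathrel\#y\text{ for some }x,y\in L\}$. Then $(\emptyset,V,U)$ is a condition, since no block is in $U$. After adding $x$ to $F$, one keeps (4) by removing the $\approx$-class of $x$ from $V$.

**Definition (large, good).** A finite $L\subseteq V$ is *$U$-large in $X$* if every $Y\subseteq X$ contains a block $B\subseteq Y$ with $L\cup B\in U$. A nonempty block $B$ is *good for* $L_1,\dots,L_k$ if for each $i\le k$ some $B_i\subseteq B$ has $L_i\cup B_i\in U$.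

"$F'$ is $U$-large in $X$" says exactly that the promise cannot be renewed for $F'$ by shrinking $X$. With $U=\{L:x\mathrel\#y\text{ for some }x,y\in L\}$ no singleton $\{x\}$ is $U$-large in $V$, as we just saw. With $U=\{L:|L|\ge3\}$ every finite $L$ is $U$-large in $V$: by (P2) every $Y$ contains blocks of every finite size (the doubling argument of Section 4, with oracle $Z$). Goodness is a $\Sigma^0_1(Z)$ property of $B$, and a block containing a good block is good.

The first lemma says that finitely many largeness hypotheses can be met by one block.

**Lemma 4.** *If $L_1,\dots,L_k$ are $U$-large in $X$, then every $Y\subseteq X$ contains a nonempty block that is good for $L_1,\dots,L_k$.*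

*Proof.* Induction on $k$. For $k=0$ take a singleton. Assume the lemma for $k$; let $L_1,\dots,L_{k+1}$ be $U$-large in $X$ and $Y\subseteq X$. By the induction hypothesis each $Y\setminus[0,m]$ contains a nonempty block good for $L_1,\dots,L_k$. Searching for such blocks, we get a $Z$-computable sequence of nonempty blocks $B^0,B^1,\dots\subseteq Y$, each good for $L_1,\dots,L_k$, with $\min B^{n+1}>\max B^n$. Put $b_n=\min B^n$. The set $\{b_n:n\in\omega\}$ is an infinite $Z$-computable subset of $X$, so, $L_{k+1}$ being $U$-large in $X$, there is a block $D\subseteq\{b_n:n\in\omega\}$ with $L_{k+1}\cup D\in U$.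

If $D=\emptyset$, then $B^0$ is good for $L_1,\dots,L_{k+1}$: use the subset $\emptyset$ for $L_{k+1}$. If $D\neq\emptyset$, let $B=\bigcup_{b_n\in D}B^n\subseteq Y$. This is a nonempty block: every element of $B^n$ is $\sim b_n$, and the $b_n\in D$ are pairwise $\sim$. It contains some $B^n$, so it is good for $L_1,\dots,L_k$; and it contains $D$, so it is good for $L_{k+1}$. $\square$

The trick to remember is that each $B^n$ is represented by its least element, and a block of representatives pulls up to a block of everything they represent. The next lemma uses it again. It says that out of a rich supply $\mathcal D$ of candidate blocks, at least one can be added to $F$ with the promise renewed.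

**Lemma 5.** *Let $(F,X,U)$ be a condition and let $\mathcal D$ be a $Z$-c.e. set of nonempty blocks such that every $Y\subseteq X$ has a subset in $\mathcal D$. Then there are $D\in\mathcal D$ with $D\subseteq X$, and $Y\subseteq X$, such that $F\cup D\cup B\notin U$ for every block $B\subseteq Y$.*

*Proof.* Suppose not. Then for every $D\in\mathcal D$ with $D\subseteq X$, every $Y\subseteq X$ contains a block $B$ with $F\cup D\cup B\in U$. That is, $F\cup D$ is $U$-large in $X$ for all such $D$.

**Step 1: a computable sequence of blocks, each threatening all earlier candidates.** We build $Z$-computably blocks $S_0,S_1,\dots\subseteq X$ and sets $D_n\in\mathcal D$ with $D_n\subseteq S_n$, such that $\min S_{n+1}>\max S_n$ and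
$$S_n\text{ is good for }F\cup D_i\text{ for all }i<n.\tag{5}$$
Suppose the objects with index $<n$ are given. The sets $F\cup D_i$ ($i<n$) are $U$-large in $X$, so by Lemma 4 every $X\setminus[0,m]$ contains a nonempty block good for all of them. Searching beyond all numbers used so far, we obtain a $Z$-computable sequence of nonempty blocks $B^0,B^1,\dots\subseteq X$, each good for all $F\cup D_i$ ($i<n$), with $\min B^{l+1}>\max B^l$. Put $b_l=\min B^l$. The set $\{b_l:l\in\omega\}\subseteq X$ is infinite and $Z$-computable, so by hypothesis it has a subset $D_n\in\mathcal D$. Let $S_n=\bigcup_{b_l\in D_n}B^l$. Since $D_n$ is a nonempty block, so is $S_n$. It contains $D_n$ and at least one $B^l$, so (5) holds, and it lies beyond all earlier numbers. Hence suitable $(S_n,D_n)$ exist. All requirements on $(S_n,D_n)$ are $\Sigma^0_1(Z)$, uniformly in the earlier objects, so a search finds one, and the whole sequence is $Z$-computable.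

**Step 2: two terms merge, and the old promise is broken.** The set $\{\min S_n:n\in\omega\}\subseteq X$ is infinite and $Z$-computable. By (P2) there are $i<j$ with $\min S_i\sim\min S_j$, so $S_i\cup S_j$ is a block. By (5) for $n=j$, choose $B\subseteq S_j$ with $F\cup D_i\cup B\in U$. Then $D_i\cup B\subseteq S_i\cup S_j$ is a block contained in $X$, and $F\cup(D_i\cup B)\in U$. This contradicts (4) for $(F,X,U)$. $\square$

This is how the obstacle of Section 5 is overcome. A new piece $D$ and a later block $B$ usually lie in different classes, so $D\cup B$ is not a block and (4) does not apply to it. If *every* $D$ were harmful, though, harm would occur so often that (P2) would produce an instance where $D\cup B$ *is* a block.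

## 7. The construction of a coherent $H$ with $Z\oplus H$ weak

**Proof of Proposition 3.** Start with the condition $(\emptyset,V,\emptyset)$ and build a sequence of conditions $(F_n,X_n,U_n)$, each extending the previous one, performing Step A infinitely often and Step B at least once for each functional $\Gamma$. Then put $H=\bigcup_nF_n$.

**Step A: adding an element.** This makes $H$ infinite. Given $(F,X,U)$, apply Lemma 5 with $\mathcal D$ the set of all singletons of elements of $V$; every $Y\subseteq X$ clearly has a subset in $\mathcal D$. We get $x\in X$ and $Y\subseteq X$ such that $F\cup\{x\}\cup B\notin U$ for all blocks $B\subseteq Y$. Let $Y'$ be $Y$ minus the $\approx$-classes of elements of $F\cup\{x\}$. By (P1) only finitely many elements are removed, so $Y'$ is infinite and $Z$-computable. Since $x\in X$ is not $\approx$ any element of $F$, the set $F\cup\{x\}$ is coherent, and $x\notin F$. So $(F\cup\{x\},Y',U)$ is a condition extending $(F,X,U)$.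

**Step B: making sure that $\Gamma^{Z\oplus H}$ is not DNC.** Given $(F,X,U)$, let
$$U_e=\{L\subseteq V\text{ finite}:\Gamma^{Z\oplus L}(e)\downarrow\},$$
which is $Z$-c.e.

*Case B1: for some $e$ and some $Y\subseteq X$, $F\cup B\notin U_e$ for all blocks $B\subseteq Y$.* Extend to $(F,Y,U\cup U_e)$. This is a condition: (4) for $U$ is inherited from $X$, and (4) for $U_e$ is the case hypothesis. The failed search has been recorded as a promise.

*Case B2: otherwise.* Then for all $e$ and all $Y\subseteq X$ there is a block $B\subseteq Y$ with $\Gamma^{Z\oplus(F\cup B)}(e)\downarrow$. We may take $B\ne\emptyset$: if $\emptyset$ works with use $u$, then so does $\{y\}$ for any $y\in Y$ with $y>u$. Let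
$$\mathcal D=\{D\ne\emptyset\text{ a block}:\exists e\ \ \Gamma^{Z\oplus(F\cup D)}(e)\downarrow=\Phi_e(e)\downarrow\},$$
which is $Z$-c.e. We check the hypothesis of Lemma 5. Given $Y\subseteq X$, let $B_e\subseteq Y$ be the first nonempty block found, in a $Z$-computable search, with $\Gamma^{Z\oplus(F\cup B_e)}(e)\downarrow$, and let $g(e)$ be that value. Then $g$ is total and $g\le_TZ$. Since $Z$ is weak, $g(e)=\Phi_e(e)\downarrow$ for some $e$, and then $B_e\in\mathcal D$ is a subset of $Y$.

By Lemma 5 choose $D\in\mathcal D$ with $D\subseteq X$, and $Y\subseteq X$, such that $F\cup D\cup B\notin U$ for all blocks $B\subseteq Y$. Let $e$ witness $D\in\mathcal D$, with use $u$. Let $Y'$ be $Y$ minus $[0,u]$ and minus the elements $\approx$ to elements of $F\cup D$; by (P1) only finitely many elements are removed. The set $F\cup D$ is coherent: two elements of $F$ are covered by coherence of $F$, two elements of $D$ are $\sim$ because $D$ is a block, and an element of $D\subseteq X$ is never $\approx$ an element of $F$. So $(F\cup D,Y',U)$ is a condition extending $(F,X,U)$.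

**Verification.** $H$ is infinite by Step A. It is coherent, because any two of its elements lie in some $F_n$, which is coherent. Let $\Gamma$ be a functional and look at the step where Step B was performed for it.

If Case B2 applied, all elements entering after that step come from reservoirs contained in $Y'$, so they exceed $u$. Hence $H\cap[0,u]=(F\cup D)\cap[0,u]$ and $\Gamma^{Z\oplus H}(e)=\Phi_e(e)\downarrow$.

If Case B1 applied, suppose $\Gamma^{Z\oplus H}(e)\downarrow$ with use $u$. For all large $n$ we have $F_n\cap[0,u]=H\cap[0,u]$, so $F_n\in U_e$, and for large $n$ also $U_e\subseteq U_n$. This contradicts (4) for $(F_n,X_n,U_n)$ with $B=\emptyset$. So $\Gamma^{Z\oplus H}(e)\uparrow$ and $\Gamma^{Z\oplus H}$ is not total.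

In either case $\Gamma^{Z\oplus H}$ is not a DNC function. So $Z\oplus H$ is weak. $\square$

This also completes the proof of Theorem A.

## 8. A Turing ideal of weak sets closed under $\mathsf{RCOLOR}_2$

**Proof of Theorem B.** **Step 1: iterate Theorem A.** Fix an enumeration $n\mapsto(i_n,j_n)$ of $\omega\times\omega$ with $i_n\le n$. Let $Z_0=\emptyset$, which is weak. At step $n$, if the $j_n$-th functional with oracle $Z_{i_n}$ computes an infinite locally 2-colorable graph, that graph is computable from $Z_n$; let $H_n$ be the solution given by Theorem A with $Z=Z_n$. Otherwise let $H_n=\emptyset$. Put $Z_{n+1}=Z_n\oplus H_n$. By induction all $Z_n$ are weak. (The sequence need not be effective.)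

**Step 2: read off the model.** Let $\mathcal M=\{X:\exists n\ X\le_TZ_n\}$. Since $Z_0\le_TZ_1\le_T\cdots$, this is a Turing ideal, so $(\omega,\mathcal M)\models\mathsf{RCA}_0$. Local 2-colorability and 2-homogeneity quantify only over finite sets and finite colorings, so they are arithmetical and mean the same in $(\omega,\mathcal M)$ as in reality. If $G\in\mathcal M$ is an infinite locally 2-colorable graph, then $G\le_TZ_i$ for some $i$, $G$ is treated at some step $n$, and $H_n\in\mathcal M$ is a solution. So $(\omega,\mathcal M)\models\mathsf{RCOLOR}_2$. No DNC function belongs to $\mathcal M$, since all $Z_n$ are weak. So $\mathsf{DNR}$ fails in $(\omega,\mathcal M)$ with $X=\emptyset$. By soundness, $\mathsf{RCA}_0\nvdash\mathsf{RCOLOR}_2\to\mathsf{DNR}$. $\square$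

So the answer to (1) is no, and the first guess was wrong. The same method yields a stronger theorem, which we now state and prove.

**Definition (constraints over a finite group).** Let $K$ be a finite group with identity $1_K$ and $V$ an infinite set. A *constraint* is a triple $(x,g,y)\in V\times K\times V$, satisfied by $c\colon V\to K$ if $c(y)=c(x)g$. Let $C$ be a set of constraints every finite subset of which is satisfiable. A set $H\subseteq V$ is *homogeneous for $C$* if every finite subset of $C$ is satisfied by some $c$ constant on $H$. $\mathsf{RGAIN}$ says: for every finite $K$ and every finitely satisfiable $C$ on an infinite $V$ there is an infinite homogeneous $H$.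

For example, with $K=\mathbb Z/3$ written additively and $C=\{(0,1,1),(1,1,2)\}$ on $V=\omega$, a solution has $c(1)=c(0)+1$ and $c(2)=c(0)+2$. So $\{0,1\}$ is not homogeneous, and $\{0\}\cup\{3,4,5,\dots\}$ is. Graphs with 2-colorings are the case $K=\mathbb Z/2$, $C=\{(x,1,y):xy\in E\}$, again additively: the constraint says $c(y)=c(x)+1$.

**Definition ($\mathsf{COH}$, $\mathsf{CAC}$).** $\mathsf{COH}$: every sequence $(R_i)$ of sets has an infinite *cohesive* set $S$, meaning that for every $i$, $S\subseteq^*R_i$ or $S\subseteq^*\overline{R_i}$. $\mathsf{CAC}$: every infinite partial order has an infinite chain or antichain.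

Here $\subseteq^*$ is inclusion up to finitely many elements. If each $R_i$ is finite or cofinite, $\omega$ itself is cohesive. In the positive integers under divisibility, the powers of $2$ form a chain and the primes an antichain.

**Theorem C.** *There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RGAIN}+\mathsf{COH}+\mathsf{CAC}$ (in particular of $\mathsf{RCOLOR}_2$) containing no DNC function. So $\mathsf{RCA}_0+\mathsf{RGAIN}+\mathsf{COH}+\mathsf{CAC}\nvdash\mathsf{DNR}$.*

**Reduction.** It suffices to show that if $Z$ is weak, then each $Z$-computable instance of each of the three principles has a solution $H$ with $Z\oplus H$ weak. Indeed, one then repeats the proof of Theorem B, dovetailing over the $Z_i$-computable instances of all three principles. Being an instance and being a solution are arithmetical properties. This is clear for $\mathsf{COH}$ and $\mathsf{CAC}$. For $\mathsf{RGAIN}$, a finite $C_0\subseteq C$ with set of mentioned vertices $V_0$ is satisfied by some $c$ constant on $H$ iff some map $V_0\to K$ constant on $V_0\cap H$ satisfies it: extend such a map to $V$ by its constant value on $V_0\cap H$, or by $1_K$ if $V_0\cap H=\emptyset$. Taking $H=\emptyset$, the same remark covers satisfiability. Finally,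 $\mathsf{RCOLOR}_2$ holds in the model, being the case $K=\mathbb Z/2$ above: finite satisfiability of $C$ is local 2-colorability, and homogeneity for $C$ is 2-homogeneity, again by this remark. The three cases are Lemmas 6, 7 and 8 below.

## 9. Constraints over a finite group: the same core

**Lemma 6.** *Let $Z$ be weak, $K$ a finite group, $V$ infinite and $Z$-computable, and $C$ a finitely satisfiable set of constraints that is $Z$-computable, or merely $Z$-c.e. Then there is an infinite $H$ homogeneous for $C$ with $Z\oplus H$ weak.*

*Proof.* **Step 1: the relations.** Let $x\to^gy$ be the relation generated from $C$ (so $(x,g,y)\in C$ gives $x\to^gy$) by $x\to^{1_K}x$, inversion ($x\to^gy\Rightarrow y\to^{g^{-1}}x$) and composition ($x\to^gy\to^hz\Rightarrow x\to^{gh}z$). It is $\Sigma^0_1(Z)$. A derivation of $x\to^gy$ uses a finite $C_0\subseteq C$, and every $c$ satisfying $C_0$ has $c(y)=c(x)g$: inversion and composition preserve this, since $c(y)=c(x)g$ gives $c(x)=c(y)g^{-1}$, and $c(z)=c(y)h=c(x)gh$. If $x\to^gy$ and $x\to^hy$, take a $c$ satisfying the finitely many constraints used in both derivations; then $c(x)g=c(x)h$, so $g=h$. Thus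
$$\text{for each }x,y\text{ there is at most one }g\text{ with }x\to^gy.\tag{6}$$
Let $x\approx y$ iff $x\to^gy$ for some $g$, and $x\sim y$ iff $x\to^{1_K}y$. These are equivalence relations with ${\sim}\subseteq{\approx}$, both $\Sigma^0_1(Z)$.

**Step 2: coherent sets are homogeneous.** Let $H$ be coherent and $C_0\subseteq C$ finite. Take a solution $c$ of $C_0$, and consider the graph on the vertices mentioned in $C_0$ in which $x,y$ are joined if they occur together in a constraint of $C_0$. On each component of it that meets $H$, choose $h\in H$ in that component and replace $c$ there by $k\cdot c$ with $k=c(h)^{-1}$. Left multiplication preserves all constraints, as $c(y)=c(x)g$ implies $kc(y)=kc(x)g$; now $c(h)=1_K$. Any other $h'\in H$ in the component satisfies $h\to^gh'$ for some $g$ derived from $C_0$ along a path, so $c(h')=c(h)g=g$. By coherence $h\to^{1_K}h'$, so $g=1_K$ by (6), and $h'$ gets value $1_K$. Give all vertices not mentioned in $C_0$ the value $1_K$. Then $c$ satisfies $C_0$ and is constantly $1_K$ on $H$.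

**Step 3: (P1) and (P2).** If some infinite homogeneous $H$ is $Z$-computable, we are done. Otherwise, by Step 2, no infinite $Z$-computable set is coherent.

(P1) Suppose the $\approx$-class of $v$ is infinite. Since $K$ is finite, some $Z$-c.e. set $\{x:v\to^gx\}$ is infinite. Its elements are pairwise $\sim$: from $x\to^{g^{-1}}v\to^gy$ we get $x\to^{1_K}y$. An infinite $Z$-computable subset of it is coherent, a contradiction.

(P2) We first show by induction on $n$ that every infinite $Z$-computable $X\subseteq V$ contains $2^n$ distinct pairwise $\approx$ elements. For $n=0$ this is trivial. Given it for $n$, $Z$-computably choose sets $P_0,P_1,\dots\subseteq X$ of $2^n$ distinct pairwise $\approx$ elements with $\min P_{k+1}>\max P_k$. The set $\{\min P_k:k\in\omega\}$ is infinite and $Z$-computable, so it is not coherent. Hence $\min P_k\approx\min P_l$ for some $k\ne l$, and $P_k\cup P_l$ is as required for $n+1$. Now take $2^n>|K|$ such elements in $X$ and let $v$ be one of them. By the pigeonhole principle there are distinct $x,y$ among them and a $g$ with $v\to^gx$ and $v\to^gy$, so $x\sim y$.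

**Step 4.** Proposition 3 gives an infinite coherent $H$ with $Z\oplus H$ weak, and $H$ is homogeneous by Step 2. $\square$

## 10. Cohesive sets

Here no coherence is needed, so the first search of Section 5, through all finite subsets of the reservoir, works as it stands.

**Lemma 7.** *Let $Z$ be weak, $(R_i)$ a $Z$-computable sequence of sets, and $P$ an infinite $Z$-computable set. Then there is an infinite $S\subseteq P$, cohesive for $(R_i)$, with $Z\oplus S$ weak.*

*Proof.* Use conditions $(F,X)$ with $F$ finite, $X\subseteq P$ infinite and $Z$-computable, and $\min X>\max F$ if $F\ne\emptyset$. Start at $(\emptyset,P)$; an extension $(F',X')$ satisfies $F\subseteq F'\subseteq F\cup X$ and $X'\subseteq X$. We perform the first of the following steps infinitely often, the second for every $i$, and the third for every $\Gamma$, and let $S$ be the union of the finite parts.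

**Step 1: infinity.** Add $\min X$ to $F$ and remove it from $X$.

**Step 2: cohesiveness for $R_i$.** Replace $X$ by whichever of $X\cap R_i$, $X\setminus R_i$ is infinite. From then on only elements of this set enter, so $S\subseteq^*R_i$ or $S\subseteq^*\overline{R_i}$.

**Step 3: defeating $\Gamma$.** If for some $e$ no finite $E\subseteq X$ has $\Gamma^{Z\oplus(F\cup E)}(e)\downarrow$, do nothing. Then $\Gamma^{Z\oplus S}(e)\uparrow$: since $F\subseteq S\subseteq F\cup X$, a convergence with use $u$ would give the forbidden $E=S\cap X\cap[0,u]$, as $F\cup E$ and $S$ agree on $[0,u]$. Otherwise search, for each $e$, for such an $E_e$; this gives a total $g\le_TZ$ with $g(e)=\Gamma^{Z\oplus(F\cup E_e)}(e)$. Since $Z$ is weak, $g(e)=\Phi_e(e)\downarrow$ for some $e$. Extend to $(F\cup E_e,X\setminus[0,u])$ with $u$ at least the use and $\max(F\cup E_e)$. Later elements exceed $u$, so $\Gamma^{Z\oplus S}(e)=\Phi_e(e)$.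

So $S$ is infinite and cohesive, and no $\Gamma^{Z\oplus S}$ is DNC. $\square$

## 11. Chains and antichains

**Lemma 8.** *Let $Z$ be weak and $(P,<_P)\le_TZ$ an infinite partial order. Then $P$ has an infinite chain or antichain $H$ with $Z\oplus H$ weak.*

*Proof.* **Step 1: reduce to stable orders.** Apply Lemma 7 inside $P$ to the sets $\{y\in P:x<_Py\}$ and $\{y\in P:y<_Px\}$ for $x\in P$. This gives an infinite $S\subseteq P$ with $Z\oplus S$ weak. Replace $P$ by $S$ and $Z$ by $Z\oplus S$; a solution $H$ for the new data solves the old, since $Z\oplus H\le_T(Z\oplus S)\oplus H$. So we may assume that $P$ is *stable*: each $x\in P$ lies in exactly one of $A^<,A^>,A^|$, according to whether $x<_Py$, or $y<_Px$, or $x$ is incomparable with $y$, for almost all $y\in P$. (The powers of $2$ under divisibility are stable, with all elements in $A^<$; the positive integers under divisibility are not, since $2$ divides infinitely many integers and is incomparable with infinitely many.) If there is an infinite $Z$-computable chain or antichain $H$, then $Z\oplus H\equiv_TZ$ is weak and we are done. Assume from now on that there is none.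

**Step 2: $A^|$ contains no infinite $Z$-computable set.** We claim
$$\text{if }Y\subseteq P\text{ is infinite and }Z\text{-computable, then }Y\setminus A^|\text{ is infinite.}\tag{7}$$
First, no such $Y$ is contained in $A^|$. Otherwise, greedily choose numbers $y_0<y_1<\cdots$ in $Y$, each incomparable with its predecessors. The next one always exists, because each of the finitely many predecessors is in $A^|$. This gives a $Z$-computable infinite antichain, a contradiction. Now if $Y\setminus A^|$ were finite, removing it from $Y$ would leave an infinite $Z$-computable subset of $A^|$.

**Step 3: ascending forcing in $Y$.** Let $Y\subseteq P$ be infinite and $Z$-computable with $Y\cap A^<$ infinite. We try to build a chain inside $Y$, and see what a failure gives. Conditions are pairs $(\sigma,n)$, where $\sigma\subseteq Y\cap[0,n]$ is finite and increasing both numerically and in $<_P$ (listed in numerical order, its elements increase in $<_P$), and either $\sigma=\emptyset$, or $\max\sigma\in A^<$ and $\max\sigma<_Py$ for all $y\in Y$ with $y>n$. Extensions add elements $>n$ and may increase $n$. Start with $(\emptyset,0)$.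

One can always add an element $x\in Y\cap A^<$ with $x>n$: the set $\sigma\cup\{x\}$ is increasing in both senses, since $\max\sigma<_Px$ if $\sigma\ne\emptyset$, and since $x\in A^<$ we can choose $n'\ge x$ with $x<_Py$ for all $y\in Y$ with $y>n'$. We do this infinitely often.

Given $\Gamma$ and $(\sigma,n)$, let $\tau$ range over nonempty finite subsets of $Y$ that are increasing both numerically and in $<_P$.

*First case: for some $e$ and some $n'\ge n$, no $\tau$ with $\min\tau>n'$ has $\Gamma^{Z\oplus(\sigma\cup\tau)}(e)\downarrow$.* Pass to the condition $(\sigma,n')$. Then $\Gamma^{Z\oplus H}(e)\uparrow$ for the resulting infinite $H$. Indeed $H\setminus\sigma$ consists of elements $>n'$ and is increasing in both senses. If there were convergence with use $u$, the set $\tau$ of elements of a nonempty initial segment of $H\setminus\sigma$ containing all its elements $\le u$ would contradict the case hypothesis.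

*Second case: otherwise.* Fix $n'\ge n$. For every $e$ a $Z$-computable search finds a $\tau$ with $\min\tau>n'$ and $\Gamma^{Z\oplus(\sigma\cup\tau)}(e)\downarrow$, so we get a total $Z$-computable function of $e$, and since $Z$ is weak there are $\tau$ and $e$ with $\min\tau>n'$ and $\Gamma^{Z\oplus(\sigma\cup\tau)}(e)=\Phi_e(e)\downarrow$. This holds for every $n'\ge n$, and the property is $\Sigma^0_1(Z)$, so there is a $Z$-computable sequence of such $\tau_0,\tau_1,\dots$ (with corresponding $e$'s), with $\min\tau_0>n$ and $\min\tau_{k+1}>\max\tau_k$.

If some $\max\tau_k\in A^<$, extend to $(\sigma\cup\tau_k,n'')$, where $n''\ge\max\tau_k$ is beyond the use and such that $\max\tau_k<_Py$ for all $y\in Y$ with $y>n''$. The set $\sigma\cup\tau_k$ is increasing in both senses because, if $\sigma\ne\emptyset$, then $\max\sigma<_P\min\tau_k$, as $\min\tau_k>n$. Later elements exceed $n''$, so $\Gamma^{Z\oplus H}(e)=\Phi_e(e)$ for the corresponding $e$.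

If no $\max\tau_k$ is in $A^<$, we say that the forcing *fails*, with witness $T=\{\max\tau_k:k\in\omega\}$. This is an infinite $Z$-computable subset of $Y\setminus A^<$.

If the forcing never fails, treating all $\Gamma$ in turn gives an infinite chain $H$ with $Z\oplus H$ weak. *Descending forcing in $Y$*, for $Y$ with $Y\cap A^>$ infinite, is the same construction with $<_P$ reversed and $A^>$ in place of $A^<$. It yields an infinite chain $H$ with $Z\oplus H$ weak, or fails with an infinite $Z$-computable witness contained in $Y\setminus A^>$.

**Step 4: the forcing cannot fail in both directions.** By (7) for $Y=P$, the set $A^<\cup A^>$ is infinite. Reversing the order if necessary, assume that $A^<$ is infinite, and run ascending forcing in $P$. If it never fails, we are done. If it fails with witness $T\subseteq P\setminus A^<$, then $T\cap A^>=T\setminus A^|$ is infinite by (7), so we may run descending forcing in $T$. If that failed with witness $T'\subseteq T\setminus A^>$, then $T'$ would be an infinite $Z$-computable subset of $A^|$, contradicting (7). So it never fails, and we get the required chain. $\square$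

Lemmas 6, 7 (with $P=\omega$) and 8, with the reduction in Section 8, prove Theorem C. $\square$

## 12. Two colors against three

Return to the theorems quoted in Section 1. Since $\mathsf{RCA}_0\vdash\mathsf{RCOLOR}_k\leftrightarrow\mathsf{RWKL}$ for $k\ge3$ and $\mathsf{RCA}_0\vdash\mathsf{RWKL}\to\mathsf{DNR}$, Theorem C shows that over $\mathsf{RCA}_0$ the principle $\mathsf{RCOLOR}_2$, even together with $\mathsf{RGAIN}+\mathsf{COH}+\mathsf{CAC}$, implies neither $\mathsf{RWKL}$ nor $\mathsf{RCOLOR}_3$. So the value $2$ in Theorem B is sharp for colorings. In the other direction, Patey ("Ramsey-type graph coloring and diagonal non-computability", Arch. Math. Logic 2015) proves that $\mathsf{DNR}$ does not imply $\mathsf{RCOLOR}_2$ over $\mathsf{RCA}_0$; with Theorem B, the two principles are incomparable over $\mathsf{RCA}_0$.
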